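# Monochromatic paths of upper density at least $1/(k-1)$ in $k$-edge-colored $K_{\mathbb N}$

## 1. Colorings, paths, densities and ultrafilters

Throughout, $\mathbb N=\{1,2,3,\dots\}$, $[n]=\{1,\dots,n\}$, and $K_{\mathbb N}$ is the complete graph on $\mathbb N$.

**Definition 1 (colorings and paths).** A $k$-edge-coloring assigns to each edge of $K_{\mathbb N}$ one of the colors $1,\dots,k$. Write $N_i(v)$ for the set of vertices joined to $v$ in color $i$. A path may be finite or infinite. An *$i$-path* is a path all of whose edges have color $i$; a single vertex is an $i$-path for every $i$. A path is monochromatic if it is an $i$-path for some $i$.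

**Example 1 (smaller-end coloring).** Let $c:\mathbb N\to[k]$ be any function, and give the edge $uv$ with $u<v$ the color $c(u)$. Take $k\ge2$ and $c(u)\equiv u \pmod k$. Then
$$1,\ k+2,\ k+1,\ 2k+2,\ 2k+1,\ 3k+2,\ 3k+1,\dots$$
is a $1$-path: each edge joins some $jk+1$ to $jk+2$ or to $(j+1)k+2$, and its smaller end is $jk+1$, which is congruent to $1$.

**Definition 2 (density).** Let $\mathcal F=(F_n)_{n\ge1}$ be a sequence of finite subsets of $\mathbb N$ with $|F_n|\to\infty$. For $A\subseteq\mathbb N$ put
$$d_{\mathcal F}(A)=\limsup_{n\to\infty}\frac{|A\cap F_n|}{|F_n|},$$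
and for a path $P$ put $d_{\mathcal F}(P)=d_{\mathcal F}(V(P))$. When $F_n=[n]$ this is the *upper density* $\overline d$.

**Example 2.** The even numbers have $\overline d=\frac12$. For $F_n=\{2,4,\dots,2n\}$ they have $d_{\mathcal F}=1$. The $1$-path of Example 1 contains all vertices congruent to $1$ and all but one of those congruent to $2$ modulo $k$ (for $k\geq 3$), so its upper density is $2/k$.

**Example 3 (four residue classes, three colors).** Let $k=3$ and let $C_0,C_1,C_2,C_3$ be the residue classes modulo $4$. Color the edges between $C_0,C_1$ and between $C_2,C_3$ with color $1$, those between $C_0,C_2$ and between $C_1,C_3$ with color $2$, and those between $C_0,C_3$ and between $C_1,C_2$ with color $3$. Edges inside a residue class get color $1$. Each color is disconnected: a path of color $1$ with at least two vertices stays in $C_0\cup C_1$ or in $C_2\cup C_3$, and likewise for the other colors. So every monochromatic path has upper density at most $\frac12$.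

**Definition 3 (ultrafilters).** A *nonprincipal ultrafilter* on $\mathbb N$ is a family $W$ of subsets of $\mathbb N$, closed under supersets and finite intersections, containing exactly one of $A,\mathbb N\setminus A$ for every $A$, and containing no finite set. All ultrafilters below are nonprincipal ultrafilters on $\mathbb N$.

We use these textbook facts. Every set in $W$ is infinite. If a set in $W$ is a disjoint union of finitely many sets, exactly one of them is in $W$. Every infinite set belongs to some $W$ (this uses the axiom of choice). Every bounded real sequence $(x_n)$ has a unique limit along $W$, the number $x$ with $\{n:|x_n-x|<\delta\}\in W$ for all $\delta>0$. This limit is additive and is at most $\limsup x_n$.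

**Example 4.** If $W$ contains the even numbers, then the limit of $(-1)^n$ along $W$ is $1$. If it does not, it contains the odd numbers and the limit is $-1$.

## 2. The bound $1/(k-1)$ and colorings that meet it

Color the edges of $K_{\mathbb N}$ with $k$ colors. How dense a monochromatic path can we be sure to find? By a result of Rado, every $k$-edge-colored $K_{\mathbb N}$ can be partitioned into at most $k$ monochromatic paths, so some monochromatic path has upper density at least $1/k$. In the other direction, DeBiasio and McKenney showed that for $k\ge3$ and any prime power $q\le k-1$ there is a $k$-edge-coloring in which every monochromatic path has $\overline d(P)\le 1/q$. Example 3 is such a coloring for $k=3$, $q=2$. The following conjecture comes from Day and Lo, "Upper density of monochromatic paths in edge-coloured infinite complete graphs and bipartite graphs", arXiv:2201.08767 (2022): for $k\ge3$, must there be a monochromatic path with $\overline d(P)\ge 1/(k-1)$? The answer is yes, and densities along arbitrary finite sets can be allowed.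

**Theorem 1.** Let $k\ge3$ and let $\mathcal F=(F_n)$ be a sequence of finite subsets of $\mathbb N$ with $|F_n|\to\infty$. Every $k$-edge-coloring of $K_{\mathbb N}$ contains a monochromatic path $P$ with $d_{\mathcal F}(P)\ge\frac1{k-1}$. In particular, there is a monochromatic path with $\overline d(P)\ge\frac1{k-1}$.

**Proposition 2 (sharpness).** (i) For every $k\ge2$ there are a $k$-edge-coloring and a sequence $\mathcal F$ such that every monochromatic path has $d_{\mathcal F}(P)\le\frac1{k-1}$. So the constant in Theorem 1 is optimal for every $k\ge3$. (ii) For $F_n=[n]$ it is optimal whenever $k-1$ is a prime power (by the theorem of DeBiasio and McKenney just quoted).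

*Proof of (i).* Let $q=k-1$. Cut $\mathbb N$ into consecutive finite intervals $I_1<I_2<\cdots$ with $|I_m|\ge m\,|I_{<m}|$, where $I_{<m}=I_1\cup\dots\cup I_{m-1}$. Let $c(u)\in[q]$ with $c(u)\equiv u\pmod q$. Color edges inside an $I_m$ with color $k$; color an edge $uv$ with $u\in I_n$, $v\in I_m$, $n<m$, with $c(u)$. Put $F_m=I_m$.

A path of color $k$ stays inside one $I_m$, so it is finite and has density $0$. Let $P$ be a path of color $i\le q$ with more than one vertex. Take $v\in P\cap I_m$ with $c(v)\ne i$. A $P$-neighbor of $v$ is not in $I_m$ (the edge would have color $k$) and not in a later interval (the edge would have color $c(v)\ne i$). So all $P$-neighbors of $v$ lie in $I_{<m}$, and there is at least one. Each vertex of $I_{<m}$ has at most two $P$-neighbors, so there are at most $2|I_{<m}|$ such $v$. Hence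
$$|P\cap I_m|\le\frac{|I_m|}q+1+2|I_{<m}|,$$
and dividing by $|I_m|$ gives at most $\frac1q+\frac1{|I_m|}+\frac2m$, which tends to $\frac1q$. $\square$

The rest of the notes proves Theorem 1. We fix the coloring and $\mathcal F$, and put
$$q=k-1\ge2,\qquad K=k=q+1,\qquad m=\tfrac1q .$$

## 3. One ultrafilter gives $1/k$

**Definition 4.** For an ultrafilter $W$ and a color $i$, let $A_i(W)=\{v:N_i(v)\in W\}$.

For each $v$ the sets $N_1(v),\dots,N_K(v)$ partition $\mathbb N\setminus\{v\}\in W$, so exactly one is in $W$. Thus $A_1(W),\dots,A_K(W)$ partition $\mathbb N$.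

**Example 5.** In the smaller-end coloring, $N_{c(u)}(u)$ contains every $v>u$, so $A_i(W)=\{u:c(u)=i\}$ for every $W$. In Example 3, if $C_0\in W$ then $A_1(W)=C_0\cup C_1$, $A_2(W)=C_2$, $A_3(W)=C_3$.

We also need a measure. Fix once and for all an ultrafilter $\mathcal D$ and let $\mu(A)$ be the limit of $|A\cap F_n|/|F_n|$ along $\mathcal D$. Then $\mu$ is a finitely additive probability, it vanishes on finite sets, and $\mu\le d_{\mathcal F}$.

Here is the natural first attempt. If $u,v\in A_i(W)$ then $N_i(u)\cap N_i(v)\in W$ is infinite, so $u$ and $v$ have a common $i$-neighbor outside any given finite set. Linking the vertices of $A_i(W)$ one after another through fresh common neighbors gives an $i$-path containing all of $A_i(W)$. The $k$ sets $A_i(W)$ have total measure $1$, so one has $\mu\ge1/k$, and we get a monochromatic path with $d_{\mathcal F}\ge1/k$.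

The argument stops when all $A_i(W)$ have measure $1/k$, and two different things are then being ignored. In Example 1 with $c(u)\equiv u\pmod k$, $k\ge3$, every $W$ gives the same partition into sets of density $1/k$; yet there is a $1$-path of density $2/k$, because half of its vertices lie outside $A_1(W)$ and are attached to it. In Example 3, $A_2(W)=C_2$ has density $\frac14$ when $C_0\in W$. But an ultrafilter $W'\ni C_2$ has $A_2(W')=C_0$, and color $2$ links $C_0$ with $C_2$. So we must (1) merge the sets $A_i(W)$ over all $W$ that color $i$ links, and (2) count the extra vertices that an $i$-path can pick up.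

From here to the end of the notes we assume, for contradiction:

$$\text{every monochromatic path } P \text{ satisfies } d_{\mathcal F}(P)<\tfrac1q. \tag{1}$$

## 4. Classes of ultrafilters linked by a color

**Definition 5 (classes).** For $W,W'$ with $A_i(W),A_i(W')$ infinite, write $W\sim_iW'$ if for every finite $F$ there is an $i$-path avoiding $F$ from a vertex of $A_i(W)$ to a vertex of $A_i(W')$.

It is enough to find a walk of color $i$ avoiding $F$, since a walk contains a path with the same ends. The relation is reflexive (use a single vertex of the infinite set $A_i(W)\setminus F$) and symmetric. It is transitive: given a path avoiding $F$ that ends at $b\in A_i(W')$ and one that starts at $b'\in A_i(W')$, either $b=b'$ or $b,b'$ have a common $i$-neighbor outside $F$, because $N_i(b)\cap N_i(b')\in W'$ is infinite. So $\sim_i$ is an equivalence relation. An equivalence class $\kappa$ of $\sim_i$ is called a *class of color $i$*, and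
$$a_\kappa=\bigcup_{W\in\kappa}A_i(W).$$

**Example 6.** In Example 3 there are two classes of color $2$: the ultrafilters containing $C_0$ or $C_2$, with $a_\kappa=C_0\cup C_2$, and those containing $C_1$ or $C_3$, with $a_\kappa=C_1\cup C_3$. In a smaller-end coloring with every $c^{-1}(i)$ infinite, each color has one class, with $a_\kappa=c^{-1}(i)$.

**Lemma 3.** Let $\kappa$ be a class of color $i$. If $u\ne v$ are in $a_\kappa$ and $F$ is a finite set with $u,v\notin F$, there is an $i$-path from $u$ to $v$ avoiding $F$. Hence some $i$-path contains $a_\kappa$, and $d_{\mathcal F}(a_\kappa)<\frac1q$.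

*Proof.* Let $u\in A_i(W)$, $v\in A_i(W')$ with $W,W'\in\kappa$. Take an $i$-path $R$ avoiding $F\cup\{u,v\}$ from some $x\in A_i(W)$ to some $y\in A_i(W')$. The sets $N_i(u)\cap N_i(x)\in W$ and $N_i(y)\cap N_i(v)\in W'$ are infinite, so we may choose distinct $w$ in the first and $w'$ in the second, outside $F\cup V(R)\cup\{u,v\}$. Then $u\,w\,x\,R\,y\,w'\,v$ is the required path.

For the second claim, start at a vertex of $a_\kappa$. Repeatedly link the current end, which is in $a_\kappa$, to the least vertex of $a_\kappa$ not yet used, avoiding all other used vertices. The resulting $i$-path contains $a_\kappa$, and (1) gives $d_{\mathcal F}(a_\kappa)<\frac1q$. $\square$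

**Lemma 4.** (a) Every $A_i(W)$ is infinite. (b) For distinct classes $\kappa,\kappa'$ of the same color, $a_\kappa\cap a_{\kappa'}$ is finite. (c) There are only finitely many classes.

*Proof.* (a) If $A_i(W)$ is finite, the other $q$ sets $A_j(W)$ have total measure $1$, so one has $\mu(A_j(W))\ge\frac1q$. This set is infinite, so it lies in $a_\kappa$ for the class $\kappa$ of $W$ in color $j$, and $d_{\mathcal F}(a_\kappa)\ge\mu(A_j(W))\ge\frac1q$ contradicts Lemma 3.

(b) Let the color be $i$, and suppose the intersection is infinite. Let $W\in\kappa$, $W'\in\kappa'$ and let $F$ be finite. Take a vertex $v\in(a_\kappa\cap a_{\kappa'})\setminus F$. By Lemma 3 applied in $\kappa$ and in $\kappa'$, $v$ can be joined by $i$-paths avoiding $F$ to a vertex of $A_i(W)\setminus F$ and to a vertex of $A_i(W')\setminus F$. Together these form a walk, so $W\sim_iW'$, a contradiction.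

(c) Otherwise some color $i$ has distinct classes $\kappa_1,\kappa_2,\dots$; choose $W_r\in\kappa_r$. By (b) the sets $a_{\kappa_r}$ are pairwise disjoint up to finite sets, so $\sum_r\mu(a_{\kappa_r})\le1$ and $\mu(A_i(W_r))\to0$. Fix a color $j\ne i$. The $q$ numbers $\mu(A_l(W_r))$, $l\ne i$, have sum tending to $1$, and each is less than $\frac1q$ by Lemma 3. So
$$\liminf_r\mu(A_j(W_r))\ge1-\frac{q-1}q=\frac1q .$$
By (b), at most $q$ classes $\lambda$ of color $j$ have $\mu(a_\lambda)>\frac1{q+1}$, since $q+1$ of them would have total measure above $1$. For large $r$ the class of $W_r$ in color $j$ is one of these, so one class $\lambda$ contains $W_r$ for infinitely many $r$. Then $\mu(a_\lambda)\ge\frac1q$, contradicting Lemma 3. $\square$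

Let $\mathcal K$ be the finite set of all classes of all colors. By Lemma 4(a), each $W$ belongs to exactly one class of each color. The next lemma makes Lemma 4(a) uniform in $W$.

**Lemma 5.** For every $L$ there is $M$ with $|A_i(W)\cap[M]|\ge L$ for all $W$ and all $i$.

*Proof.* Suppose $L$ is a counterexample: for every $M$ there are $W_M,i_M$ with $|A_{i_M}(W_M)\cap[M]|<L$. Some color $i$ equals $i_M$ for infinitely many $M$. Since $|A_i(W)\cap[M]|$ is nondecreasing in $M$, an ultrafilter that works for a large $M$ works for all smaller ones, so we may redefine the $W_M$ so that $i_M=i$ for all $M$. Take an ultrafilter $\mathcal U$ and put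
$$W=\{X:\{M:X\in W_M\}\in\mathcal U\}.$$
This is a nonprincipal ultrafilter, and $u\in A_i(W)$ if and only if $\{M:u\in A_i(W_M)\}\in\mathcal U$. If $A_i(W)$ had $L$ elements, the set of $M$ for which all of them lie in $A_i(W_M)$ would be in $\mathcal U$, hence infinite. Choosing such an $M$ above all $L$ elements gives $|A_i(W_M)\cap[M]|\ge L$, which is impossible. So $A_i(W)$ is finite, contradicting Lemma 4(a). $\square$

## 5. Every vertex imitates an ultrafilter

The purpose of this section is to attach to every vertex $t$ one class of each color, so that each edge of color $i$ joins vertices with the same class of color $i$, up to finitely many vertices.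

Let $\mathrm{Bad}_M$ be the set of $t>M$ for which no $W$ satisfies: for all $u\le M$ and all $i$, the edge $ut$ has color $i$ if and only if $u\in A_i(W)$.

The set $\mathrm{Bad}_M$ is finite. Otherwise there is $W$ containing $\mathrm{Bad}_M$. For each $u\le M$, if $i$ is the color with $u\in A_i(W)$, the set of $t$ such that $ut$ has color $i$ is $N_i(u)\in W$. The intersection of these finitely many sets with $\mathrm{Bad}_M$ is in $W$, so it contains some $t$. For this $t\in\mathrm{Bad}_M$ the ultrafilter $W$ satisfies all conditions, a contradiction.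

**Definition 6 (types).** Put $g(t)=\max\{M:0\le M<t,\ t\notin\mathrm{Bad}_M\}$; this is well defined because $\mathrm{Bad}_0=\emptyset$. Let $W_t$ be an ultrafilter witnessing $t\notin\mathrm{Bad}_{g(t)}$, and let $\kappa_i(t)$ be the class of color $i$ containing $W_t$.

For fixed $M$, all large $t$ satisfy $t>M$ and $t\notin\mathrm{Bad}_M$, so $g(t)\ge M$. Hence $g(t)\to\infty$. By construction

$$t \text{ is joined in color } i \text{ to all of } A_i(W_t)\cap[g(t)],\ \text{ for every } i,\qquad A_i(W_t)\subseteq a_{\kappa_i(t)}. \tag{2}$$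

Let $F$ be finite. By Lemma 5 there is $M$ with $|A_i(W)\cap[M]|\ge|F|+1$ for all $W,i$; if $g(t)\ge M$, then (2) gives the following.

$$\text{For each finite } F, \text{ every large } t \text{ has, for every } i, \text{ an } i\text{-neighbor in } a_{\kappa_i(t)}\setminus F. \tag{3}$$

**Example 7.** In Example 3, for $t\in C_j$ we may take any $W_t\ni C_j$, and $g(t)=t-1$. In a smaller-end coloring with every $c^{-1}(i)$ infinite, an edge $ut$ with $u<t$ has color $c(u)$, so again $g(t)=t-1$ and any $W_t$ will do. Here every $t$ has the same class in color $i$, although only the vertices with $c=i$ are in $a_\kappa$.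

**Lemma 6.** There is a cofinite $V_0\subseteq\mathbb N$ such that for all $s,t\in V_0$:

(a) if $st$ has color $i$, then $\kappa_i(s)=\kappa_i(t)$;

(b) if $s\in a_\kappa$ with $\kappa$ of color $i$, then $\kappa_i(s)=\kappa$;

(c) there is $i$ with $s\in a_{\kappa_i(t)}$ (also if $s=t$), and then $\kappa_i(s)=\kappa_i(t)$ by (b).

*Proof.* For (c), $s\in A_i(W_t)\subseteq a_{\kappa_i(t)}$ for some $i$, because the sets $A_i(W_t)$ partition $\mathbb N$. This holds for all $s,t\in\mathbb N$.

(a) Let $\kappa\ne\kappa'$ be classes of color $i$, and consider the $i$-edges with one end of type $\kappa_i=\kappa$ and the other of type $\kappa_i=\kappa'$. Suppose they contain an infinite matching $s_jt_j$, with $\kappa_i(s_j)=\kappa$ and $\kappa_i(t_j)=\kappa'$. Let $F$ be finite. For large $j$ we have $s_j,t_j\notin F$, and by (3) they have $i$-neighbors $x\in a_\kappa\setminus F$ and $y\in a_{\kappa'}\setminus F$. Let $W\in\kappa$, $W'\in\kappa'$. By Lemma 3, $x$ can be joined in color $i$ to $A_i(W)\setminus F$, and $y$ to $A_i(W')\setminus F$, avoiding $F$. With the walk $x\,s_j\,t_j\,y$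 this gives a walk of color $i$ avoiding $F$ from $A_i(W)$ to $A_i(W')$. As $F$ was arbitrary, $W\sim_iW'$, a contradiction. So a maximal matching of such edges is finite, and its vertices meet all such edges. Delete them, for each of the finitely many pairs $\kappa,\kappa'$.

(b) Suppose that infinitely many $s\in a_\kappa$ have $\kappa_i(s)=\kappa'\ne\kappa$. Given a finite $F$, a large such $s\notin F$ has an $i$-neighbor in $a_{\kappa'}\setminus F$ by (3), and $s$ itself is in $a_\kappa$. As in (a), Lemma 3 extends this edge to a walk linking any $W\in\kappa$ with any $W'\in\kappa'$, a contradiction. So there are finitely many such $s$ for each of the finitely many pairs; delete them. $\square$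

**Definition 7.** For $\kappa$ of color $i$ let $\kappa^*=\{t\in V_0:\kappa_i(t)=\kappa\}$.

For each $i$ the sets $\kappa^*$ partition $V_0$, and $a_\kappa\cap V_0\subseteq\kappa^*$. In Example 7 with $c(u)\equiv u\pmod k$, we may take $V_0=\mathbb N$; then $\kappa^*=\mathbb N$ for each of the $k$ classes, while $a_\kappa$ has density $1/k$.

## 6. A bounded number of extra paths can be absorbed

We know $d_{\mathcal F}(a_\kappa)<\frac1q$. This section strengthens that: even $a_\kappa$ together with the vertices of a bounded number of $i$-paths in $\kappa^*$ must occupy less than $\frac1q$ of $F_n$, by a uniform margin.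

**Definition 8.** For a class $\kappa$ of color $i$, an integer $c\ge0$ and a finite set $X$, let $M_{\kappa,c,X}(n)$ be the maximum of $|(a_\kappa\cap F_n)\cup V(P_1)\cup\dots\cup V(P_{c'})|$ over all families of $0\le c'\le c$ disjoint $i$-paths with all vertices in $(\kappa^*\cap F_n)\setminus X$.

For instance, in the smaller-end coloring with $c(u)\equiv u\pmod k$, $k\ge3$, $F_n=[n]$, $X=\emptyset$, color $1$, already one path of the kind in Example 1 shows $M_{\kappa,1,\emptyset}(n)\ge 2n/k-2$.

**Lemma 7.** There is $\gamma_0>0$ such that for every $c$ there is a finite $X$ with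
$$M_{\kappa,c,X}(n)<\Big(\frac1q-\gamma_0\Big)|F_n|\quad\text{for all }\kappa\in\mathcal K\text{ and all large }n .$$

*Proof.* Suppose it fails.

**Step 1: fix one class.** The aim is to find a single $\kappa$ that is bad for all margins. For every $\varepsilon>0$ there is $c=c(\varepsilon)$ such that for every finite $X$ there are infinitely many $n$ with $M_{\kappa,c,X}(n)\ge(\frac1q-\varepsilon)|F_n|$ for some $\kappa$ depending on $n$. Since $\mathcal K$ is finite, one $\kappa$ serves infinitely many $n$. Apply this with $X=[M]$, $M=1,2,\dots$: one $\kappa=\kappa(\varepsilon)$ occurs for infinitely many $M$. As $M_{\kappa,c,X}$ is nonincreasing in $X$, this $\kappa$ works for every finite $X$. Finally, one $\kappa$ equals $\kappa(1/r)$ for infinitely many $r$, and then it works for every $\varepsilon$. So there is $\kappa$, of color $i$ say, such that for every $\varepsilon>0$ there is $c$ such that for every finite $X$,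
$$M_{\kappa,c,X}(n)\ge\Big(\frac1q-\varepsilon\Big)|F_n|\quad\text{for infinitely many }n.$$

**Step 2: build a dense path.** The aim is finite $i$-paths $Q_1\subseteq Q_2\subseteq\cdots$, each extending the previous one at its last vertex, with last vertex in $a_\kappa$. Let $Q_1$ be one vertex of $a_\kappa$. Given $Q_r$, take $c$ for $\varepsilon=1/r$. By Lemma 5 choose $M$ with $|A_i(W)\cap[M]|\ge|Q_r|+2c$ for all $W$. Then choose $M'\ge M$ with $Q_r\subseteq[M']$ and $g(t)\ge M$ for all $t>M'$, and put $X=[M']$. Take $n$ larger than all those used before, and paths $P_1,\dots,P_{c'}$ realizing $M_{\kappa,c,X}(n)\ge(\frac1q-\frac1r)|F_n|$.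

Each end $t$ of a $P_j$ satisfies $t>M'$ and $\kappa_i(t)=\kappa$. By (2) it has at least $|Q_r|+2c$ $i$-neighbors in $A_i(W_t)\cap[M]\subseteq a_\kappa\cap X$. So we can choose distinct vertices $x_j,x_j'\in(a_\kappa\cap X)\setminus Q_r$, for $j\le c'$, such that every $x_jP_jx_j'$ is an $i$-path (the $P_j$ avoid $X$, so no vertex is repeated; if $P_j$ is one vertex, use two distinct neighbors of it). All these paths have both ends in $a_\kappa$, and they are disjoint from $Q_r\subseteq X$ and from each other.

Using Lemma 3, link the end of $Q_r$, the paths $x_jP_jx_j'$, and all remaining single vertices of $a_\kappa\cap F_n$ one after another into one path $Q_{r+1}$ with last vertex in $a_\kappa$. Each link avoids all the other finitely many vertices involved, both those already used and those still to be included. Then $Q_{r+1}$ contains $a_\kappa\cap F_n$ and all $P_j$, so $|Q_{r+1}\cap F_n|\ge(\frac1q-\frac1r)|F_n|$.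

The union of the $Q_r$ is an $i$-path with $d_{\mathcal F}\ge\frac1q$, contradicting (1). $\square$

Since $M_{\kappa,c,X}(n)\ge0$, we have $\gamma_0<\frac1q$.

## 7. Few paths in a dense graph: a set $T$ and its hubs $H$

Lemma 7 says that few paths cannot cover much. We now need the converse information: if few paths cannot cover much of a dense graph, what does the graph look like? Two pictures to keep in mind, with $a=\emptyset$. If $G$ is complete on $U$, one path covers $U$. If $G$ is complete bipartite between a small side $P$ and a large side $Q$, a path covers about $2|P|$ vertices and no family of $c$ paths covers more than $2|P|+c$. Lemma 9 below describes the first by $T=U$, $H=\emptyset$, and the second by $T=H=P$: in both cases the number of vertices covered is about $|T|+|H|$, and every edge lies inside $T$ or touches $H$.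

We recall the regularity lemma. For disjoint nonempty vertex sets $X,Y$, the *density* of the pair $XY$ is the number of edges between them divided by $|X||Y|$. The pair is *$\delta$-regular* if for all $X'\subseteq X$, $Y'\subseteq Y$ with $|X'|\ge\delta|X|$, $|Y'|\ge\delta|Y|$ the densities of $X'Y'$ and $XY$ differ by at most $\delta$. For example, a complete bipartite pair is $\delta$-regular for every $\delta>0$, all its subpairs having density $1$.

**Theorem 8 (regularity lemma, form used).** For every $\delta>0$ there are $p_0,N_1$ such that for every graph on a set $V$ of $N\ge N_1$ vertices and every partition of $V$ into at most three parts there is a partition $V=V_*\cup V_1\cup\dots\cup V_p$ with $1/\delta\le p\le p_0$, $|V_*|\le\delta N$, $|V_1|=\dots=|V_p|$, each $V_j$ ($j\ge1$) inside one part, and all but at most $\delta p^2$ of the pairs $V_iV_j$ being $\delta$-regular.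

**Lemma 9.** For every $\varepsilon>0$ there are $c,N_0$ such that if $|V|=N\ge N_0$, $a\subseteq U\subseteq V$, and $G$ is a graph on $U$, then there are sets $H\subseteq T\subseteq U$ with $a\subseteq T$ such that:

(i) all but at most $\varepsilon N^2$ edges of $G$ have both ends in $T$ or at least one end in $H$;

(ii) there are at most $c$ disjoint paths $P_j$ in $G$ with $|a\cup\bigcup_jV(P_j)|\ge|T|+|H|-\varepsilon N$.

*Proof.* We may assume $\varepsilon<1$. Let $\varepsilon_1=\varepsilon/8$.

**Step 1: pass to clusters.** The aim is to replace $G$ by a graph of bounded size. Apply Theorem 8 with $\delta=\varepsilon_1$ to $G$, viewed as a graph on $V$, and the partition $\{a,\,U\setminus a,\,V\setminus U\}$. Call the $V_j$ with $j\ge1$ clusters and let $\ell$ be their size, so $p\ell\le N$. Let $\Gamma$ be the graph on the clusters inside $U$ whose edges are the $\varepsilon_1$-regular pairs of density at least $3\varepsilon_1$. An edge of $G$ not in a pair of $\Gamma$ is of one of four kinds. It touches $V_*$ (at most $\varepsilon_1N^2$ edges); or it lies inside a cluster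 (at most $p\ell^2/2\le N^2/(2p)\le\varepsilon_1N^2/2$); or it lies in an irregular pair (at most $\varepsilon_1p^2\ell^2\le\varepsilon_1N^2$); or it lies in a pair of density below $3\varepsilon_1$ (at most $\frac{p^2}2\cdot3\varepsilon_1\ell^2\le\frac32\varepsilon_1N^2$). The total is at most $4\varepsilon_1N^2\le\varepsilon N^2$.

**Step 2: a pair of dual linear programs.** The aim is to measure how many vertices outside $a$ can be covered. Let $\mathcal A$ and $\mathcal B$ be the sets of clusters inside $a$ and inside $U\setminus a$. For an edge $e=XY$ of $\Gamma$ let $w(e)=|\{X,Y\}\cap\mathcal B|\in\{0,1,2\}$. Consider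
$$\max\sum_ew(e)f(e):\quad f\ge0,\ \sum_{e\ni X}f(e)\le1\ \text{ for all }X;$$
$$\min\sum_Xy_X:\quad y\ge0,\ y_X+y_Y\ge w(XY)\ \text{ for all }XY\in\Gamma.$$
They are dual, and both are feasible ($f=0$, $y=2$), so by linear programming duality both optima are attained and are equal.

**Step 3: an integral dual optimum.** The aim is to read off $T$ and $H$. Let $y$ be an optimal dual solution. Put $t_X=y_X$ for $X\in\mathcal A$ and $t_X=y_X-1$ for $X\in\mathcal B$. The edge constraints become $t_X+t_Y\ge0$, and the sign constraints become $t\ge0$ on $\mathcal A$, $t\ge-1$ on $\mathcal B$. For $\lambda\in(0,1)$ let $t^\lambda_X=1$ if $t_X\ge\lambda$, $t^\lambda_X=-1$ if $t_X\le-\lambda$, and $t^\lambda_X=0$ otherwise. This is feasible: if $t^\lambda_X=-1$ then $t_Y\ge-t_X\ge\lambda$ for every neighbor $Y$, so $t^\lambda_Y=1$; the sign constraints clearly hold. For $\lambda$ uniform in $(0,1)$ the expectation of $t^\lambda_X$ is $\min(t_X,1)\le t_X$ (for $-1\le t_X<0$ it is $-|t_X|=t_X$). So the expected value of $\sum t^\lambda_X$ is at most the minimum, and some $t^\lambda$ is optimal.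 Going back, there is an optimal $y$ with $y_X\in\{0,1\}$ on $\mathcal A$ and $y_X\in\{0,1,2\}$ on $\mathcal B$.

Let $T$ be the union of $a$ and all $X\in\mathcal B$ with $y_X\ge1$. Let $H$ be the union of all $X\in\mathcal A$ with $y_X=1$ and all $X\in\mathcal B$ with $y_X=2$. Then $a\subseteq T$ and $H\subseteq T$. Let $XY\in\Gamma$. If $t_X,t_Y\ge0$, then $X\cup Y\subseteq T$. Otherwise one of them, say $t_X$, is $-1$; then $t_Y=1$, that is, $Y\subseteq H$. With Step 1 this proves (i). Also
$$|T|+|H|=|a|+\ell\sum_Xy_X,$$
because a cluster of $\mathcal A$ with $y_X=1$ is counted once in $H$, and a cluster of $\mathcal B$ is counted $y_X$ times in $T$ and $H$ together.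

**Step 4: a sparse primal optimum.** The aim is to bound the number of paths. If $\Gamma$ has no edges, use no paths; the common optimum is $0$, and (ii) holds. Otherwise let $f$ be an optimal primal solution that is a vertex of the compact feasible polytope. At a vertex there are $|E(\Gamma)|$ linearly independent tight constraints, at most $p$ of which are cluster constraints; the others read $f(e)=0$. So at most $p$ edges have $f(e)>0$. For each such $e=XY$ choose $X_e\subseteq X$ and $Y_e\subseteq Y$ of size $\lfloor f(e)\ell\rfloor$, disjoint for different $e$. This is possible because $\sum_{e\ni X}f(e)\le1$. Put $s=\lceil\varepsilon_1\ell\rceil$. By regularity, a subset of $X_e$ and a subset of $Y_e$, both of size at least $s$, span density at least $2\varepsilon_1>0$, so there is an edge between them.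

**Step 5: long paths by depth-first search.** We claim that $G[X_e,Y_e]$ has a path missing at most $4s$ vertices of $X_e\cup Y_e$ (possibly the empty path). Let $N'=|X_e|=|Y_e|$. Run depth-first search in this bipartite graph, with $S$ the finished vertices, $P$ the current path, and $R$ the untouched vertices; at first all vertices are in $R$. If $P$ is empty, move a vertex of $R$ to $P$. If $P$ is nonempty and its end has a neighbor in $R$, move such a neighbor from $R$ to the end of $P$; if there is none, move the end of $P$ to $S$. A vertex enters $S$ only when it has no neighbor in $R$, and $R$ only shrinks, so there is never an edge between $S$ and $R$. The number $|R|-|S|$ starts at $2N'$, ends at $-2N'$, and drops by one at each step. So at some time $|S|=|R|=z$.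

Suppose $z\ge2s$ at that time. One side of $S$ has at least $s$ vertices; by symmetry let $|S\cap X_e|\ge s$. There is no edge between $S\cap X_e$ and $R\cap Y_e$, so $|R\cap Y_e|\le s-1$ and $|R\cap X_e|\ge z-s+1\ge s$. There is no edge between $R\cap X_e$ and $S\cap Y_e$, so $|S\cap Y_e|\le s-1$ and $|S\cap X_e|\ge z-s+1$. Hence
$$|(S\cup R)\cap X_e|-|(S\cup R)\cap Y_e|\ge2(z-s+1)-2(s-1)=2z-4s+4\ge4 .$$
But $|X_e|=|Y_e|$, so this difference equals $|P\cap Y_e|-|P\cap X_e|$, which is at most $1$ because $P$ alternates between the two sides. This is a contradiction. So $z<2s$, and $P$ misses $2z\le4s$ vertices.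

**Step 6: count.** The nonempty paths from Step 5 are disjoint, and there are at most $p\le p_0=:c$ of them. The path for $e$ covers at least $w(e)f(e)\ell-2-4s$ vertices of $U\setminus a$: if $w(e)=2$ it covers at least $2\lfloor f(e)\ell\rfloor-4s$, if $w(e)=1$ at least $\lfloor f(e)\ell\rfloor-4s$, and for $w(e)=0$ the bound is negative. Using $s\le\varepsilon_1\ell+1$ and $p\ell\le N$, the total number of covered vertices of $U\setminus a$ is at least
$$\sum_{e:f(e)>0}\big(w(e)f(e)\ell-2-4s\big)\ \ge\ \ell\sum_Xy_X-4\varepsilon_1N-6p_0 .$$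
Adding $|a|$ gives at least $|T|+|H|-\frac\varepsilon2N-6p_0\ge|T|+|H|-\varepsilon N$ for large $N$, which is (ii). $\square$

## 8. The finite configuration

We now leave infinite graphs. The aim is to extract from (1) a finite set $V$ with sets $T_\kappa,H_\kappa$ that satisfy three simple properties; everything after this section, except the use of types in Section 12, takes place there.

Let $\gamma=\gamma_0/2$, so $\gamma<\frac1{2q}$. Let $\varepsilon>0$ be a small number depending only on $\gamma$ and $q$, chosen at the end of each case. Put $\varepsilon'=\min(\varepsilon/(2|\mathcal K|),\gamma_0/4)$. Take $c$ from Lemma 9 for $\varepsilon'$, then $X$ from Lemma 7 for this $c$. For a large $n$ let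
$$V=(F_n\cap V_0)\setminus X .$$
From now on $|\cdot|$ and $\int$ refer to the uniform probability measure on $V$, unless cardinality is explicitly mentioned, and $\kappa^*$ means $\kappa^*\cap V$. For each $\kappa\in\mathcal K$, of color $i$, apply Lemma 9 with $\varepsilon'$, $U=\kappa^*$, $a=a_\kappa\cap V$, and $G$ the graph of color $i$ on $\kappa^*$. This gives $H_\kappa\subseteq T_\kappa\subseteq\kappa^*$ with $a_\kappa\cap V\subseteq T_\kappa$. Put $D_\kappa=\kappa^*\setminus T_\kappa$.

For example, suppose $\kappa^*=V$ and the color-$i$ edges are exactly those touching a set $Q\subset V$ with $Q\supseteq a_\kappa\cap V$ and $|Q|<\frac12$. Then $T_\kappa=H_\kappa=Q$, $D_\kappa=V\setminus Q$ satisfy (i) of Lemma 9 with no exceptions; and, except possibly when $V$ is very small, one path alternating between $Q$ and $V\setminus Q$ gives (ii).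

**Properties.** For $n$ large the following hold.

* **(P1)** $|T_\kappa|+|H_\kappa|\le\frac1q-\gamma$ for all $\kappa$.
* **(P2)** For all $s,t\in V$ (also $s=t$) there is $\kappa$ with $s\in T_\kappa$ and $t\in\kappa^*$.
* **(P3)** For all ordered pairs $(s,t)$ outside a symmetric *exceptional* set of measure at most $\varepsilon$ there is $\kappa$ with $s,t\in T_\kappa$, or with $s,t\in\kappa^*$ and $\{s,t\}\cap H_\kappa\ne\emptyset$.

*Proof.* (P1) Let $N$ be the number of elements of $V$; then $N$ is the cardinality of $F_n$ minus a bounded number. The at most $c$ paths in Lemma 9(ii) have their vertices in $(\kappa^*\cap F_n)\setminus X$, so $a_\kappa\cap V$ and these paths together have at most $M_{\kappa,c,X}(n)$ elements. By Lemma 7 and Lemma 9(ii), the number of elements of $T_\kappa$ plus that of $H_\kappa$ is at most $(\frac1q-\gamma_0)$ times the cardinality of $F_n$, plus $\frac{\gamma_0}4N$. Divide by $N$; for large $n$ the result is at most $\frac1q-\frac{\gamma_0}2$.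

(P2) By Lemma 6(c), $s\in a_\kappa$ for some $\kappa=\kappa_i(t)$. Then $t\in\kappa^*$ and $s\in a_\kappa\cap V\subseteq T_\kappa$.

(P3) If $s\ne t$ and $st$ has color $i$, then by Lemma 6(a) $st$ is an edge of the graph used for $\kappa=\kappa_i(s)=\kappa_i(t)$. By Lemma 9(i) it has both ends in $T_\kappa$ or one end in $H_\kappa$, except for at most $\varepsilon'N^2$ edges for each $\kappa$. In total at most $|\mathcal K|\varepsilon'N^2\le\frac\varepsilon2N^2$ edges are lost, that is, at most $\varepsilon N^2$ ordered pairs. If $s=t$, (P2) gives $\kappa$ with $s\in T_\kappa$. $\square$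

**Definition 9 (local quantities).** For $v\in V$ let $D(v)$ be the set of colors $i$ with $v\in D_{\kappa_i(v)}$, and $n(v)=|D(v)|$. Recall $m=\frac1q$. Let
$$y_i(v)=\begin{cases}m & i\in D(v),\\ m-|T_{\kappa_i(v)}| & i\notin D(v),\end{cases}\qquad \eta(v)=\sum_{i\notin D(v)}y_i(v),\qquad Y(v)=\sum_iy_i(v)=\frac{n(v)}q+\eta(v).$$
For $s,t\in V$ let $r(s,t)$ be the number of $\kappa$ with $s,t\in T_\kappa$.

By (P2) with $s=t=v$, some $T_\kappa$ contains $v$, so $n(v)\le q$. By (P1), $y_i(v)\ge\gamma$ for $i\notin D(v)$, and therefore $\eta(v)\ge\gamma$. The vertex $t$ lies in exactly $K-n(t)$ of the sets $T_\kappa$, one for each color outside $D(t)$, so $r(s,t)\le K-n(t)$.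

**Definition 10 (bad pairs, hubs, ends).** A pair $\{s,t\}$ is *bad* if $r(s,t)=0$; then $s\ne t$, since $r(s,s)\ge1$. Suppose $\{s,t\}$ is bad and not exceptional. Since $r(s,t)=0$, (P3) gives $\kappa$ with $s,t\in\kappa^*$ and one of them, the *hub*, in $H_\kappa\subseteq T_\kappa$. The other, the *end*, is not in $T_\kappa$, so it is in $D_\kappa$. Fix such a choice for each unordered pair. Let $B_h(v)$, $B_d(v)$ be the measures of the sets of $t$ such that $\{v,t\}$ is bad, not exceptional, and $v$ is the hub, respectively the end. Let $B_e(v)$ be the measure of the set of $t$ such that $\{v,t\}$ is bad and exceptional. Put $B=B_h+B_d+B_e$.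

Thus $B(v)$ is the measure of the set of $t$ with $\{v,t\}$ bad. Every pair counted in $B_h$ at its hub is counted in $B_d$ at its end, so
$$\int B_h=\int B_d,\qquad\int B_e\le\varepsilon. \tag{4}$$
In the example above with $T_\kappa=H_\kappa=Q$, if no other $T_{\kappa'}$ contains a given pair $s\in Q$, $t\notin Q$, then this pair is bad, and (unless exceptional) $\kappa$ may be used for it, with hub $s$ and end $t$.

**Lemma 10.** For every $t\in V$, with $n=n(t)$ and all functions taken at $t$:

(a) $\eta\le\frac1q$ and $B_d\le\frac1q-\eta$;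

(b) $B_h+2B_d\le\frac nq$; in particular $n=0$ implies $B_h=B_d=0$;

(c) $1\le\frac{K-n}q-\eta+B$.

*Proof.* By (P2) every $s\in V$ lies in $T_{\kappa_i(t)}$ for some $i$, so $\sum_i|T_{\kappa_i(t)}|\ge1$ and $\sum_i(m-|T_{\kappa_i(t)}|)\le Km-1=m$. In other words,
$$\sum_{i\in D(t)}\big(m-|T_{\kappa_i(t)}|\big)+\eta\le m .$$
Each term in the sum is nonnegative by (P1), so $\eta\le m$. Put $\chi=\sum_{i\in D(t)}|H_{\kappa_i(t)}|$ and $\tau=\sum_{i\in D(t)}|T_{\kappa_i(t)}|$. The hub of a pair with end $t$ lies in $H_{\kappa_i(t)}$ for some $i\in D(t)$. So by (P1)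
$$B_d\le\chi\le\sum_{i\in D(t)}\big(m-|T_{\kappa_i(t)}|\big)\le m-\eta,$$
which gives (a).

For (b), let $\{s,t\}$ be bad. The $\kappa$ from (P2) has $s\in T_\kappa$, $t\in\kappa^*$, and $t\notin T_\kappa$ because $r(s,t)=0$. So $t\in D_\kappa$, and $s$ lies in $T_{\kappa_i(t)}$ for some $i\in D(t)$. Hence $B_h+B_d\le B\le\tau$. By (P1), $\tau+\chi\le nm$. So $B_h+B_d\le nm-\chi\le nm-B_d$.

For (c), $1-B$ is the measure of the set of $s$ with $r(s,t)\ge1$, so
$$1-B\le\int r(s,t)\,ds=\sum_{i\notin D(t)}|T_{\kappa_i(t)}|=\frac{K-n}q-\eta.\qquad\square$$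

## 9. A second-moment inequality that is tight on affine planes

Consider first the simplest kind of configuration: $H_\kappa=D_\kappa=\emptyset$ and no exceptional pairs. Then the sets $T_\kappa$ of each color partition $V$ into parts of measure at most $\frac1q-\gamma$, there are $q+1$ such partitions, and any two points share a part, that is, $r\ge1$ everywhere. Is this contradictory? The natural try is to count: for fixed $t$,
$$1\le\int r(s,t)\,ds=\sum_i|T_{\kappa_i(t)}|\le(q+1)\Big(\frac1q-\gamma\Big)=1+\frac1q-(q+1)\gamma .$$
This is no contradiction for small $\gamma$; the count has a slack of about $\frac1q$. The slack cannot be removed by counting alone. In Example 3 ($q=2$), take four blocks of measure $\frac14$ and the three ways to pair them: every part has measure $\frac12$, any two points share a part, and $\int r\,ds=\frac32$. More generally, take an affine plane of order $q$, when there is one ($q^2$ points, $q+1$ parallel classes of $q$ lines with $q$ points each, any two points on exactly one line), and replace each point by a block of measure $q^{-2}$. Then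 all parts have measure exactly $\frac1q$.

In this extremal picture $r$ takes only the values $1$ (points in different blocks) and $K=q+1$ (points in the same block), so $(r-1)(K-r)=0$ throughout. Also, lines $T,T'$ of different directions meet in one point, so $|T\cap T'|=q^{-2}=|T||T'|$. An argument that loses nothing there should use $(r-1)(K-r)\ge0$, with a lower bound for $\iint r^2$ that is tight when different colors are independent. We carry this out in general, where $r\le K-n(t)$, and $r=0$ on bad pairs.

**Proposition 11.** For every real constant $\theta$,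
$$0\ \ge\ \int\Big[\tfrac1q\beta_n+c_n\eta-(K-n-\theta)B_h-(K-n+\theta)B_d\Big]-K\varepsilon, \tag{5}$$
where
$$\beta_n=n(q-n)+\frac{n(n-2)}q+\frac{n^2}{q(q+1)},\qquad c_n=q-1-n+\frac{2n(q+2)}{q(q+1)}-\frac1{q+1}.$$

*Proof.*

**Step 1: the quadratic inequality for $r$.** The aim is an upper bound for $\iint r^2$. For fixed $t$ and $1\le r\le K-n$ we have
$$0\le(r-1)(K-n-r)=(K-n+1)r-r^2-(K-n),$$
and for $r=0$ the right-hand side is $-(K-n)$. Integrating over $s$ and $t$, with $r=r(s,t)$ and $n=n(t)$,
$$\iint\big[(K-n+1)r-r^2-(K-n)\big]\,ds\,dt\ \ge\ -\int(K-n)B. \tag{6}$$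

**Step 2: a lower bound for $\iint r^2$.** Let $z_i=m-y_i$, so $z_i(v)=|T_{\kappa_i(v)}|$ if $i\notin D(v)$ and $z_i(v)=0$ otherwise. Put
$$Z_i=\int z_i=\sum_{\kappa\text{ of color }i}|T_\kappa|^2,\qquad\zeta=\sum_iz_i=Km-Y,\qquad\Delta_i=\int y_i=m-Z_i .$$
Then $\int r(s,t)\,ds=\zeta(t)$. Since $r(s,t)=\sum_\kappa1[s,t\in T_\kappa]$, we have $\iint r^2=\sum_{\kappa,\kappa'}|T_\kappa\cap T_{\kappa'}|^2$. Distinct $T$-sets of the same color are disjoint, so pairs of equal color contribute $\sum_\kappa|T_\kappa|^2=\sum_iZ_i=\int\zeta$. For colors $i\ne j$ use $x^2\ge2xg-g^2$ with $x=|T_\kappa\cap T_{\kappa'}|$ and $g=|T_\kappa||T_{\kappa'}|$. Summing over $\kappa$ of color $i$ and $\kappa'$ of color $j$,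
$$\sum xg=\int z_iz_j,\qquad\sum g^2=Z_iZ_j .$$
Hence, with sums over ordered pairs $i\ne j$,
$$\iint r^2\ge\int\zeta+\sum_{i\ne j}\Big(2\int z_iz_j-Z_iZ_j\Big).$$

**Step 3: combine.** Insert this and $\int r(s,t)\,ds=\zeta(t)$ into (6). The terms $\int\zeta$ cancel, and $\zeta-1=Km-1-Y=\frac1q-Y$. So
$$\int(K-n)\Big(\frac1q-Y+B\Big)\ \ge\ \sum_{i\ne j}\Big(2\int z_iz_j-Z_iZ_j\Big). \tag{7}$$
We express the right-hand side by $y_i$ and $\Delta_i$. From $z_i=m-y_i$, $Z_i=m-\Delta_i$ and $\sum_i\Delta_i=\int Y$,
$$\sum_{i\ne j}2\int z_iz_j=2K(K-1)m^2-4(K-1)m\int Y+2\int\sum_{i\ne j}y_iy_j,$$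
$$\sum_{i\ne j}Z_iZ_j=K(K-1)m^2-2(K-1)m\int Y+\sum_{i\ne j}\Delta_i\Delta_j .$$
As $(K-1)m=1$ and $K(K-1)m^2=\frac Kq$, the right-hand side of (7) equals
$$\frac Kq-2\int Y+2\int\sum_{i\ne j}y_iy_j-\sum_{i\ne j}\Delta_i\Delta_j .$$
Here $\sum_{i\ne j}y_iy_j=Y^2-\sum_iy_i^2$. By the Cauchy–Schwarz inequality, used twice,
$$\sum_{i\ne j}\Delta_i\Delta_j=\Big(\sum_i\Delta_i\Big)^2-\sum_i\Delta_i^2\le\Big(1-\frac1K\Big)\Big(\int Y\Big)^2\le\frac q{q+1}\int Y^2 .$$
Moving everything to one side, the constant terms give $\frac Kq-\frac{K-n}q=\frac nq$, the coefficient of $Y$ is $-2+(K-n)=q-1-n$, and the coefficient of $Y^2$ is $2-\frac q{q+1}=\frac{q+2}{q+1}$. Therefore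
$$0\ \ge\ \int\Big[(q-1-n)Y+\frac nq+\frac{q+2}{q+1}Y^2-2\sum_iy_i^2-(K-n)B\Big]. \tag{8}$$

**Step 4: separate $n$ and $\eta$.** Insert $Y=\frac nq+\eta$. Since $y_i=\frac1q$ for the $n$ colors in $D(v)$, and the remaining $y_i$ are nonnegative with sum $\eta$, we have $\sum_iy_i^2\le\frac n{q^2}+\eta^2$. The terms without $\eta$ and $B$ are at least
$$\frac{n(q-1-n)}q+\frac nq+\frac{q+2}{q+1}\cdot\frac{n^2}{q^2}-\frac{2n}{q^2}=\frac1q\Big[n(q-n)+\frac{n^2}q+\frac{n^2}{q(q+1)}-\frac{2n}q\Big]=\frac{\beta_n}q,$$
because $\frac{q+2}{q(q+1)}=\frac1q+\frac1{q(q+1)}$. The linear term is $\big(q-1-n+\frac{2n(q+2)}{q(q+1)}\big)\eta$. The coefficient of $\eta^2$ is $\frac{q+2}{q+1}-2=-\frac q{q+1}$, and $\eta^2\le\frac\eta q$ by Lemma 10(a), so this term is at least $-\frac\eta{q+1}$. Together the terms with $\eta$ are at least $c_n\eta$.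

**Step 5: insert the free constant $\theta$.** By (4), $\int(K-n)B_e\le K\varepsilon$ and $\theta\int(B_h-B_d)=0$. So $-\int(K-n)B$ is at least
$$-\int\big[(K-n-\theta)B_h+(K-n+\theta)B_d\big]-K\varepsilon,$$
and (5) follows. $\square$

The function $c_n$ is affine in $n$, with
$$c_0=q-1-\frac1{q+1},\qquad c_q=\frac{q+2}{q+1}. \tag{9}$$
If $q\ge3$ then $c_0\ge\frac74$ and $c_q>1$, so $c_n\ge1$ for $0\le n\le q$.

In the simple configuration from the start of this section, $n=0$ and $B=0$ everywhere and we may take $\varepsilon=0$, so (5) reads $0\ge c_0\int\eta\ge c_0\gamma$. This is a contradiction, since $c_0\ge\frac23$ for $q\ge2$. In general the bad pairs have to be paid for by $\beta_n$. Lemma 10 limits how many there are: with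
$$b_h=qB_h,\qquad b_d=qB_d,$$
it gives
$$b_h,b_d\ge0,\qquad b_h+2b_d\le n,\qquad b_d\le1. \tag{10}$$
So it would be enough to find $\theta$ such that
$$(K-n-\theta)b_h+(K-n+\theta)b_d\le\beta_n\quad\text{on the polygon (10), for }n=0,\dots,q. \tag{11}$$
For $n=1$ we have $\beta_1=q-1-\frac1q+\frac1{q(q+1)}=q-1-\frac1{q+1}$. The point $(b_h,b_d)=(1,0)$ requires $q-\theta\le\beta_1$, that is, $\theta\ge1+\frac1{q+1}$. This shows which $\theta$ to take, and why the relation $\int B_h=\int B_d$ is needed: $\theta=0$ fails. The point $(0,\frac12)$ requires $\frac12(q+\theta)\le\beta_1$, that is, $\theta\le q-2-\frac2{q+1}$. Both are possible if and only if $q\ge3+\frac3{q+1}$, which holds for $q\ge4$ but fails for $q=3$ and $q=2$. Hence the three cases that follow.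

## 10. The case $q\ge4$: checking the vertices of a polygon

Take $\theta=1+\frac1{q+1}$. Then $K-n-\theta=q-n-\frac1{q+1}$ and $K-n+\theta=q+2-n+\frac1{q+1}$. The aim is to verify (11), that is,
$$\ell_n(b_h,b_d):=\Big(q-n-\frac1{q+1}\Big)b_h+\Big(q+2-n+\frac1{q+1}\Big)b_d\le\beta_n$$
on (10). As $\ell_n$ is linear, it suffices to check the vertices of the polygon. These are $(0,0)$ only for $n=0$; $(0,0),(1,0),(0,\frac12)$ for $n=1$; and $(0,0),(n,0),(n-2,1),(0,1)$ for $n\ge2$. Since $\beta_0=0$, $\beta_1=q-1-\frac1{q+1}>0$, and $\beta_n\ge n(q-n)\ge0$ for $2\le n\le q$, the vertex $(0,0)$ is fine.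

**Step 1: $n=1$.** At $(1,0)$ the value is $q-1-\frac1{q+1}=\beta_1$. At $(0,\frac12)$ the value is $\frac12(q+1+\frac1{q+1})$, and this is at most $\beta_1$ if and only if $q\ge3+\frac3{q+1}$, which is true for $q\ge4$.

**Step 2: $2\le n\le q$, vertex $(n,0)$.** The value is $n(q-n)-\frac n{q+1}\le\beta_n$.

**Step 3: $2\le n\le q-1$, vertices $(0,1)$ and $(n-2,1)$.** The coefficient of $b_h$ is at least $1-\frac1{q+1}>0$, so it is enough to treat $(n-2,1)$. There
$$\ell_n=(n-1)(q-n)+2-\frac{n-3}{q+1},$$
so
$$\beta_n-\ell_n=q-2-n+\frac{n-3}{q+1}+\frac{n(n-2)}q+\frac{n^2}{q(q+1)} .$$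
For $q=4$ this is $0-\frac15+0+\frac15=0$ if $n=2$, and $-1+0+\frac34+\frac9{20}=\frac15$ if $n=3$. For $q\ge5$, use $\frac{n-3}{q+1}\ge-\frac1{q+1}$ and drop the last term:
$$\beta_n-\ell_n\ge q-2-\frac1{q+1}+\frac{n^2-(q+2)n}q\ge q-2-\frac1{q+1}-\frac{(q+2)^2}{4q}=\frac34q-3-\frac1q-\frac1{q+1}.$$
The last expression is increasing in $q$, and for $q=5$ it is $\frac34-\frac15-\frac16>0$.

**Step 4: $n=q$, vertices $(0,1)$ and $(q-2,1)$.** The coefficient of $b_h$ is $-\frac1{q+1}<0$, so it is enough to treat $(0,1)$. The value is $2+\frac1{q+1}$, and $\beta_q=q-2+\frac q{q+1}=q-1-\frac1{q+1}$. The inequality $2+\frac1{q+1}\le\beta_q$ is $q\ge3+\frac2{q+1}$, true for $q\ge4$.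

**Step 5: conclude.** The bracket in (5) equals $\frac1q(\beta_n-\ell_n(b_h,b_d))+c_n\eta\ge c_n\eta$. By $c_n\ge1$ and $\eta\ge\gamma$, (5) gives
$$0\ge\int c_n\eta-K\varepsilon\ge\gamma-(q+1)\varepsilon .$$
This is a contradiction if $\varepsilon<\gamma/(q+1)$, which we may choose. Theorem 1 is proved for $k\ge5$.

## 11. The case $q=3$: charging hubs to their $T$-sets

Now $K=4$, $m=\frac13$, and
$$c_n=\frac74-\frac n6\in\Big[\frac54,\frac74\Big],\qquad\frac13\beta_n=0,\ \frac7{12},\ \frac79,\ \frac7{12}\quad\text{for }n=0,1,2,3 .$$
No $\theta$ satisfies (11). At the end of Section 9, $n=1$ required both $\theta\ge\frac54$ and $\theta\le\frac12$. We take $\theta=\frac12$, which favors the ends, so vertices that are hubs may violate the local inequality. The new point is that a hub lies in some $H_\kappa$, and by (P1) such a set is small compared with $m-|T_\kappa|$, which is what $\int c_n\eta$ measures. So the violation can be charged to $\int c_n\eta$. Let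
$$\ell=\Big(\frac72-n\Big)B_h+\Big(\frac92-n\Big)B_d,\qquad\mathcal U=\{v:B_h(v)>0\}.$$
By Lemma 10(b), $n\ge1$ on $\mathcal U$.

**Step 1: outside $\mathcal U$ there is almost no violation.** Here $B_h=0$. If $n=0$, then $B_d=0$ and $\ell=0$. If $n=1$, then $2B_d\le\frac13$ and $\ell=\frac72B_d\le\frac7{12}=\frac13\beta_1$. If $n\ge2$, Lemma 10(c) and (a) give
$$1\le\frac{4-n}3-\eta+B_d+B_e\le\frac23-\eta+\Big(\frac13-\eta\Big)+B_e,$$
so $B_e\ge2\eta\ge2\gamma$. As $\int B_e\le\varepsilon$, such $v$ have measure at most $\frac\varepsilon{2\gamma}$, and for them $\ell\le\frac52\cdot\frac13<1$. So outside $\mathcal U$ we have $\ell\le\frac13\beta_n$ except on a set of measure at most $\frac\varepsilon{2\gamma}$, where $\ell-\frac13\beta_n\le1$.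

**Step 2: the size of the violation on $\mathcal U$.** Use $B_h+2B_d\le\frac n3$ and $B_d\le\frac13$. For $n=1$: $\ell=\frac52B_h+\frac72B_d\le\frac52(B_h+2B_d)\le\frac56$. For $n=2$: $\ell=\frac32B_h+\frac52B_d\le\frac32(B_h+2B_d)\le1$. For $n=3$: $\ell=\frac12B_h+\frac32B_d=\frac12(B_h+2B_d)+\frac12B_d\le\frac12+\frac16=\frac23$. Subtracting $\frac13\beta_n$,
$$\ell-\frac13\beta_n\le\frac{18}{72},\ \frac{16}{72},\ \frac6{72}\quad\text{for }n=1,2,3 .$$
Since $\frac{c_n}6=\frac{19}{72},\frac{17}{72},\frac{15}{72}$, and $16\cdot19=304\le306=18\cdot17$, in all three cases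
$$\ell-\frac13\beta_n\le\frac{18}{19}\cdot\frac{c_n}6\quad\text{on }\mathcal U.$$

**Step 3: charging.** We claim
$$\int c_n\eta\ge\frac16\int_{\mathcal U}c_n. \tag{12}$$
Every $u\in\mathcal U$ is the hub of some pair, so it lies in some $H_\kappa$. Assign $u$ to one such $\kappa$, and let $\mathcal U_\kappa$ be the set of vertices assigned to $\kappa$. Put $s_\kappa=m-|T_\kappa|$. By (P1), $|\mathcal U_\kappa|\le|H_\kappa|\le s_\kappa$, and $\mathcal U_\kappa\subseteq H_\kappa\subseteq T_\kappa$. By the definition of $\eta$, $\eta(v)$ is the sum of $s_\kappa$ over all $\kappa$ with $v\in T_\kappa$, so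
$$\int c_n\eta=\sum_\kappa s_\kappa\int_{T_\kappa}c_n .$$
It suffices to show $s\int_{T_\kappa}c_n\ge\frac m2\int_{\mathcal U_\kappa}c_n$ for each $\kappa$, with $s=s_\kappa$; summing over $\kappa$ and using $\frac m2=\frac16$ then gives (12). If $s\ge\frac m2$ this is clear. If $s<\frac m2$, then $|T_\kappa\setminus\mathcal U_\kappa|\ge(m-s)-s=m-2s$. So
$$s\int_{T_\kappa\setminus\mathcal U_\kappa}c_n\ \ge\ s(m-2s)\cdot\frac54=\Big(\frac m2-s\Big)s\cdot\frac52\ \ge\ \Big(\frac m2-s\Big)s\cdot\frac74\ \ge\ \Big(\frac m2-s\Big)\int_{\mathcal U_\kappa}c_n,$$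
where the last inequality uses $c_n\le\frac74$ and $|\mathcal U_\kappa|\le s$. Adding $s\int_{\mathcal U_\kappa}c_n$ to both ends gives the inequality.

**Step 4: conclude.** The bracket in (5) is $\frac13\beta_n-\ell+c_n\eta$. By Steps 1 and 2, then (12), then $c_n\ge\frac54$ and $\eta\ge\gamma$,
$$0\ \ge\ \int c_n\eta-\frac{18}{19}\cdot\frac16\int_{\mathcal U}c_n-\frac\varepsilon{2\gamma}-4\varepsilon\ \ge\ \frac1{19}\int c_n\eta-\frac\varepsilon{2\gamma}-4\varepsilon\ \ge\ \frac{5\gamma}{76}-\frac\varepsilon{2\gamma}-4\varepsilon .$$
Choose $\varepsilon=\gamma^2/100$. Since $\gamma\le\frac13$, we get $\frac\varepsilon{2\gamma}+4\varepsilon=\frac\gamma{200}+\frac{\gamma^2}{25}\le\frac\gamma{200}+\frac\gamma{75}<\frac{5\gamma}{76}$, a contradiction. Theorem 1 is proved for $k=4$.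

## 12. The case $q=2$: three colors and constant types

For three colors we go back to the types of Section 5 and show that each color has only one of them. After that, the finite configuration is so simple that a direct count finishes the proof. The main tool is the following observation.

$$\text{There are no two classes } \kappa,\kappa' \text{ (equal or not, of any colors) with } V_0\subseteq a_\kappa\cup a_{\kappa'}. \tag{13}$$

Indeed, otherwise one of $a_\kappa,a_{\kappa'}$ has $\mu\ge\frac12=\frac1q$, contradicting Lemma 3.

For $s,t\in V_0$ write $s\sim^it$ if $\kappa_i(s)=\kappa_i(t)$; this is an equivalence relation on $V_0$. In Steps 1 and 2, $\kappa^*$ denotes the full set $\{t\in V_0:\kappa_i(t)=\kappa\}$. We say that Lemma 6(c) for the ordered pair $(s,t)$ *supplies* the color $i$ if $s\in a_{\kappa_i(t)}$; then also $s\sim^it$.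

**Step 1: some $\kappa_i$ is constant on $V_0$.** Suppose not. Let $S$ be one nonempty set $\kappa^*$ with $\kappa$ of color $3$, and let $R=V_0\setminus S$, which is nonempty. For $s\in S$, $t\in R$ we have $s\not\sim^3t$. So for each of the ordered pairs $(s,t)$ and $(t,s)$ the color supplied by Lemma 6(c) is $1$ or $2$; in particular $s\sim^1t$ or $s\sim^2t$.

*Case A: some vertex is $\sim^1$-related to all of the opposite side, or $\sim^2$-related to all of the opposite side.* We use only the facts just stated about pairs between $S$ and $R$, (13), and that $\kappa_1,\kappa_2$ are not constant. All of this is symmetric under exchanging $S$ and $R$ and under exchanging colors $1$ and $2$. So we may assume that there is $p\in S$ with $R\subseteq\kappa^*$, where $\kappa=\kappa_1(p)$. As $\kappa_1$ is not constant, there is $s'\in S\setminus\kappa^*$. It is $\sim^1$-related to no vertex of $R$, so it is $\sim^2$-related to all of $R$. That is, $R\subseteq\kappa'^*$ with $\kappa'=\kappa_2(s')$.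

Let $s\in S\setminus\kappa^*$ and $t\in R$. Then $s\not\sim^1t$, so both ordered pairs are supplied color $2$: $s\in a_{\kappa_2(t)}=a_{\kappa'}$, and $t\in a_{\kappa_2(s)}=a_{\kappa'}$, since $\kappa_2(s)=\kappa_2(t)=\kappa'$. Hence $R\cup(S\setminus\kappa^*)\subseteq a_{\kappa'}$. For $s\in S\cap\kappa^*$ and any $t\in R$, Lemma 6(c) for $(s,t)$ gives $s\in a_{\kappa_1(t)}=a_\kappa$ or $s\in a_{\kappa_2(t)}=a_{\kappa'}$. So $V_0\subseteq a_\kappa\cup a_{\kappa'}$, contradicting (13).

*Case B: there is no such vertex.* Fix $s\in S$ and let $\kappa=\kappa_1(s)$, $\lambda=\kappa_2(s)$. There are $t_1,t_2\in R$ with $t_1\not\sim^2s$ and $t_2\not\sim^1s$; hence $t_1\sim^1s$ and $t_2\sim^2s$. Let $\lambda'=\kappa_2(t_1)\ne\lambda$ and $\kappa'=\kappa_1(t_2)\ne\kappa$. So in colors $(1,2)$ the vertex $s$ has types $(\kappa,\lambda)$, $t_1$ has $(\kappa,\lambda')$, and $t_2$ has $(\kappa',\lambda)$.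

Every $s''\in S$ lies in $\kappa^*\cup\lambda'^*$ because of $t_1$, and in $\kappa'^*\cup\lambda^*$ because of $t_2$. Since $\kappa^*\cap\kappa'^*=\emptyset=\lambda^*\cap\lambda'^*$, we get $S=S_1\sqcup S_2$ with
$$S_1=S\cap\kappa^*\cap\lambda^*\ni s,\qquad S_2=S\cap\kappa'^*\cap\lambda'^* .$$
If $S_2$ were empty, $t_1$ would be $\sim^1$-related to all of $S$, which is excluded in Case B. So $S_2\ne\emptyset$. Comparing the vertices of $R$ with $s$ and with an element of $S_2$, each of them lies in $\kappa^*\cup\lambda^*$ and in $\kappa'^*\cup\lambda'^*$, so $R=R_1\sqcup R_2$ with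
$$R_1=R\cap\kappa^*\cap\lambda'^*\ni t_1,\qquad R_2=R\cap\lambda^*\cap\kappa'^*\ni t_2 .$$
A pair in $S_1\times R_1$ shares only color $1$, with class $\kappa$; a pair in $S_2\times R_2$ shares only color $1$, with class $\kappa'$. All four sets are nonempty, so Lemma 6(c) in both orders gives $S_1\cup R_1\subseteq a_\kappa$ and $S_2\cup R_2\subseteq a_{\kappa'}$. This contradicts (13).

**Step 2: all three $\kappa_i$ are constant on $V_0$.** By Step 1 we may say that $\kappa_1$ is constant, with value $\kappa^1$. Let $D=V_0\setminus a_{\kappa^1}$, which is nonempty by (13). For $s,t\in D$, Lemma 6(c) cannot supply color $1$, since $s\notin a_{\kappa^1}$; so $s\sim^2t$ or $s\sim^3t$.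

If two equivalence relations on a set together relate every pair, one of them relates every pair. Indeed, suppose $x\not\sim^2y$; then $x\sim^3y$. If some $z$ had $z\not\sim^3x$, then $z\not\sim^3y$, so $z\sim^2x$ and $z\sim^2y$, which gives $x\sim^2y$, a contradiction. So all $z$ satisfy $z\sim^3x$.

Exchanging colors $2$ and $3$ if necessary, $D\subseteq(\kappa^2)^*$ for a class $\kappa^2$ of color $2$. By (13) there is $w\in V_0\setminus(a_{\kappa^1}\cup a_{\kappa^2})$; then $w\in D$, so $\kappa_2(w)=\kappa^2$. For every $t\in V_0$, Lemma 6(c) gives $i$ with $w\in a_{\kappa_i(t)}$ and $\kappa_i(w)=\kappa_i(t)$. Here $i=1$ is impossible because $w\notin a_{\kappa^1}$. And $i=2$ would give $\kappa_2(t)=\kappa_2(w)=\kappa^2$ and $w\in a_{\kappa^2}$, which is false. So $i=3$ and $\kappa_3(t)=\kappa_3(w)$ for every $t$: $\kappa_3$ is constant, with value $\kappa^3$, say.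

By (13) there is $w'\in V_0\setminus(a_{\kappa^1}\cup a_{\kappa^3})$. For every $t\in V_0$, only $i=2$ is possible in Lemma 6(c) for $(w',t)$, so $\kappa_2(t)=\kappa_2(w')$, and $\kappa_2$ is constant.

**Step 3: a direct count.** Return to the configuration of Section 8, with $q=2$. In each color $i$ only one class has $\kappa^*\ne\emptyset$, and for it $\kappa^*=V$; write $T_i,H_i,D_i$ for its sets. So $D_i=V\setminus T_i$, and $n(v)$ is the number of $i$ with $v\notin T_i$. By (P2), $\sum_i|T_i|\ge1$ and $n\le2$. By (P1), $|T_i|+|H_i|\le\frac12-\gamma$. Hence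
$$\sum_i|H_i|\le\frac32-3\gamma-\sum_i|T_i|\le\frac12-3\gamma,$$
$$\int n=\sum_i|D_i|=3-\sum_i|T_i|\ge\frac32+3\gamma+\sum_i|H_i| .$$
Since $n\le2$, the set $\{n=2\}$ has measure at least $\int n-1\ge\frac12+3\gamma+\sum_i|H_i|$. So the set of $v$ with $n(v)=2$ and $v\notin H_1\cup H_2\cup H_3$ has measure at least $\frac12$.

Let $v$ be such a vertex, with $v\in T_i\cap D_j\cap D_l$ and $\{i,j,l\}=\{1,2,3\}$. Let $t$ be such that $(v,t)$ is not exceptional, and apply (P3). If $v$ and $t$ lie in a common $T$-set, it is $T_i$, so $t\in T_i$. Otherwise one of $v,t$ lies in some $H$-set; it is not $v$, so $t\in H_i\cup H_j\cup H_l$, and $H_i\subseteq T_i$. In all cases $t\in T_i\cup H_j\cup H_l$, a set of measure at most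
$$|T_i|+\big(|H_j|+|H_l|\big)\le\Big(\frac12-\gamma-|H_i|\Big)+\Big(\frac12-3\gamma-|H_i|\Big)\le1-4\gamma .$$
So for each such $v$ the set of $t$ with $(v,t)$ exceptional has measure at least $4\gamma$, and the exceptional set has measure at least $\frac12\cdot4\gamma=2\gamma$. With $\varepsilon=\gamma$ this contradicts (P3). Theorem 1 is proved for $k=3$.

Sections 10, 11 and 12 together cover all $q\ge2$, so assumption (1) is false for every $k\ge3$, and Theorem 1 is proved. $\blacksquare$
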